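# Ground states with a hole, bubbles in the hole, and phase separation in dimensions 4 and 5

## 1. An infimum over pairs with disjoint supports

Let $N\ge 4$, let $\Omega\subset\mathbb R^N$ be a smooth bounded domain, and put $2^*=\frac{2N}{N-2}$, $p=\frac{2^*}2=\frac N{N-2}$. Write $|\cdot|_q$ for the $L^q$ norm, $d(x)=\mathrm{dist}(x,\partial\Omega)$, $\omega_N$ for the volume of the unit ball, $\lambda_1(\Omega)$ for the first Dirichlet eigenvalue of $-\Delta$ on $\Omega$, and $S$ for the best Sobolev constant, so $|\nabla w|_2^2\ge S|w|_{2^*}^2$. We are given four numbers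
$$-\lambda_1(\Omega)<\lambda_1,\lambda_2<0,\qquad \mu_1,\mu_2>0 .$$
Beware of the notation: $\lambda_1,\lambda_2$ are parameters, and only $\lambda_1(\Omega)$ is an eigenvalue.

For $i=1,2$ and $w\in H_0^1(\Omega)$ set
$$\|w\|_i^2=\int_\Omega|\nabla w|^2+\lambda_iw^2,\qquad J_i(w)=\tfrac12\|w\|_i^2-\tfrac{\mu_i}{2^*}|w|_{2^*}^{2^*},\qquad Q_i(w)=\frac{\|w\|_i^2}{|w|_{2^*}^2}\quad(w\ne0).$$
Since $\|w\|_i^2\ge(1-|\lambda_i|/\lambda_1(\Omega))|\nabla w|_2^2$, the norm $\|\cdot\|_i$ is equivalent to $|\nabla\cdot|_2$. For $w\neq0$ the function $t\mapsto J_i(tw)$ on $(0,\infty)$ has a single critical point, its maximum, at $t^{2^*-2}=\|w\|_i^2/(\mu_i|w|_{2^*}^{2^*})$. Its value there is $\frac1Nt^2\|w\|_i^2$, and since $\frac2{2^*-2}=\frac{N-2}2$ this gives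
$$I_i(w):=\max_{t>0}J_i(tw)=\tfrac1N\mu_i^{-\frac{N-2}2}Q_i(w)^{N/2}.\tag{1.1}$$
The maximum point satisfies $tw\in\mathcal N_i$, where $\mathcal N_i=\{w\in H_0^1(\Omega)\setminus\{0\}:\|w\|_i^2=\mu_i|w|_{2^*}^{2^*}\}$ is the Nehari set. On $\mathcal N_i$ we have $J_i=I_i=\frac1N\|\cdot\|_i^2$. Clearly $I_i(w)=I_i(sw)=I_i(|w|)$ for $s\ne0$.

The talk is about one number:
$$\mathbf d=\inf\{I_1(u)+I_2(v):\ u,v\in H_0^1(\Omega)\setminus\{0\},\ uv=0\ \text{a.e.}\}.\tag{1.2}$$
Two functions must share $\Omega$ without overlapping, and each pays its own energy.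

**Example.** Let $\mu_1=\mu_2=1$, $\lambda_1=\lambda_2=\lambda$, and suppose $\Omega$ contains two disjoint unit balls. Put $S_\lambda(B)=\inf_{H_0^1(B)\setminus\{0\}}\big(|\nabla w|_2^2+\lambda|w|_2^2\big)/|w|_{2^*}^2$ for the unit ball $B$. Placing $u$ in one ball and $v$ in the other gives $\mathbf d\le\frac2NS_\lambda(B)^{N/2}$.

There is also an unequal way to share. Put
$$S_i=\inf Q_i,\qquad B_i=\tfrac1N\mu_i^{-\frac{N-2}2}S_i^{N/2}=\inf_{\mathcal N_i}J_i,\qquad \sigma_i=\tfrac1N\mu_i^{-\frac{N-2}2}S^{N/2},$$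
$$T_1=B_1+\sigma_2,\qquad T_2=\sigma_1+B_2 .$$
We have $S_i\ge S(1-|\lambda_i|/\lambda_1(\Omega))>0$. The number $B_i$ is the price of using all of $\Omega$ optimally, and $\sigma_i$ will turn out to be the price of being squeezed into a point. So $T_1$ is the price of the arrangement "$u$ takes everything, $v$ is squeezed into a point". We shall see that $\mathbf d\le\min(T_1,T_2)$ always. The decisive question will be whether $\mathbf d=T_1$, and whether $\mathbf d$ is attained.

## 2. Three possible limits of a competing system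

What $\mathbf d$ is for is the following. Let $\beta<0$ and consider
$$\begin{cases}-\Delta u+\lambda_1 u=\mu_1 |u|^{2^\ast-2}u+\beta |u|^{p-2}u|v|^{p}, & x\in\Omega,\\ -\Delta v+\lambda_2 v=\mu_2 |v|^{2^\ast-2}v+\beta |v|^{p-2}v|u|^{p}, & x\in\Omega,\\ u,v\in H_0^1(\Omega),\end{cases}\tag{2.1}$$
in $H=H_0^1(\Omega)\times H_0^1(\Omega)$, with energy
$$E_\beta(u,v)=\tfrac12\big(\|u\|_1^2+\|v\|_2^2\big)-\tfrac1{2^\ast}\int_\Omega\big(\mu_1|u|^{2^\ast}+2\beta|u|^p|v|^p+\mu_2|v|^{2^\ast}\big)dx .$$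
A solution is *nontrivial* if $u\not\equiv0$ and $v\not\equiv0$. It is a *least energy solution* if it is nontrivial and its energy is at most that of every nontrivial solution (with no sign restriction on the competitors). It is *positive* if $u,v>0$ in $\Omega$. Semitrivial solutions such as $(u_0,0)$ do not count as competitors.

We take the following as known. For $N\ge4$ and every $\beta<0$ the system has a positive least energy solution. Let $\beta_n\to-\infty$ and let $(u_n,v_n)$ be a positive least energy solution for $\beta=\beta_n$. Then $\int_\Omega\beta_nu_n^pv_n^p\,dx\to0$ and, along a subsequence, one of these holds.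

1. $u_n\to u_\infty$ strongly and $v_n\rightharpoonup0$ weakly in $H_0^1(\Omega)$, where $u_\infty$ is a positive least energy solution of $-\Delta u+\lambda_1u=\mu_1|u|^{2^*-2}u$, $u\in H^1_0(\Omega)$.
2. $v_n\to v_\infty$ strongly and $u_n\rightharpoonup0$ weakly in $H_0^1(\Omega)$, where $v_\infty$ is a positive least energy solution of $-\Delta v+\lambda_2v=\mu_2|v|^{2^*-2}v$, $v\in H_0^1(\Omega)$.
3. $(u_n,v_n)\to(u_\infty,v_\infty)$ strongly in $H$ with $u_\infty v_\infty\equiv0$, where $u_\infty,v_\infty\in C(\overline\Omega)$ are positive least energy solutions of the two scalar equations in $H_0^1(\{u_\infty>0\})$ and $H_0^1(\{v_\infty>0\})$ respectively, both positivity sets are connected domains, and $\{v_\infty>0\}=\Omega\setminus\overline{\{u_\infty>0\}}$.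

We refer to these as conclusions (1), (2), (3), and to the statement as the trichotomy. Conclusion (3) is phase separation: both components survive and divide the territory. In (1) and (2) one component disappears in the limit. It is known that for $N\ge6$ only (3) can occur. The question, from Zhijie Chen and Wenming Zou, "Positive Least Energy Solutions and Phase Separation for Coupled Schrödinger Equations with Critical Exponent: Higher Dimensional Case", arXiv:1209.2522 (2012), is whether the same is true for $N=4$ and for $N=5$, for all data. The answer is no in both dimensions.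

We say *only ($j$) occurs* if, for all $\beta_n\to-\infty$ and all positive least energy solutions $(u_n,v_n)$, no subsequence satisfies either of the other two conclusions. A subsequence is again a sequence of the same type, so by the trichotomy every subsequence then has a further subsequence satisfying ($j$).

**Theorem A.** Let $N\in\{4,5\}$. For every smooth bounded $\Omega$, $\lambda_1\in(-\lambda_1(\Omega),0)$ and $\mu_1,\mu_2>0$ there is $\lambda_*>0$ such that for every $\lambda_2\in(-\lambda_*,0)$ only (1) occurs. By symmetry, only (2) occurs if $\lambda_2$ is fixed and $|\lambda_1|$ is small.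

Two complements describe the parameter ranges further. They are not needed for the answer.

**Theorem B ($N\ge4$).** Fix $\Omega,\mu_1,\mu_2$. Set $\tau_1(\lambda_1)=\sup\{\ell\in(0,\lambda_1(\Omega)):\mathbf d=T_1\text{ for }\lambda_2=-\ell\}$ (with $\sup\emptyset=0$), and define $\tau_2(\lambda_2)$ symmetrically. (i) If $|\lambda_2|<\tau_1(\lambda_1)$, only (1) occurs. (ii) If $|\lambda_2|>\tau_1(\lambda_1)$, (1) never occurs. (iii) The same holds for (2) with $|\lambda_1|$ and $\tau_2(\lambda_2)$. (iv) If $|\lambda_2|>\tau_1(\lambda_1)$ and $|\lambda_1|>\tau_2(\lambda_2)$, only (3) occurs. For $N=4,5$ always $\tau_1(\lambda_1)>0$ and $\tau_2(\lambda_2)>0$. If $\mu_1=\mu_2$, then $\tau_1(\lambda_1)\le|\lambda_1|$.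

**Theorem C.** (i) If $N=5$, then for all $\Omega,\mu_1,\mu_2$: $\tau_1(\lambda_1)\to0$ as $\lambda_1\downarrow-\lambda_1(\Omega)$, and likewise for $\tau_2$; hence only (3) occurs for $(\lambda_1,\lambda_2)$ near $(-\lambda_1(\Omega),-\lambda_1(\Omega))$. (ii) For every $N\ge4$ there are $\Omega$, $\lambda_1=\lambda_2$, $\mu_1=\mu_2$ for which only (3) occurs.

The equality cases $|\lambda_2|=\tau_1(\lambda_1)$ and $|\lambda_1|=\tau_2(\lambda_2)$ are not decided here.

The link with Section 1 will be Lemma 2: the least energies converge to $\mathbf d$, conclusion (1) forces $\mathbf d=T_1$, conclusion (2) forces $\mathbf d=T_2$, and (3) forces $\mathbf d$ to be attained. So Theorem A comes down to a statement with no system in it: for $|\lambda_2|$ small, every disjoint pair costs strictly more than $T_1$.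

## 3. Bubbles, ground states and the price of concentration

**Bubbles.** Let $U(y)=(1+|y|^2)^{-(N-2)/2}$ and $U_{\varepsilon,x}(y)=\varepsilon^{-(N-2)/2}U((y-x)/\varepsilon)$. Then $-\Delta U_{\varepsilon,x}=N(N-2)U_{\varepsilon,x}^{2^*-1}$. For $N=4$, $U=(1+r^2)^{-1}$, this is quick: $U''+\frac3rU'=-8(1+r^2)^{-2}+8r^2(1+r^2)^{-3}=-8U^3$. The functions $aU_{\varepsilon,x}$, $a\ne0$, are exactly the extremals of the Sobolev inequality on $\mathbb R^N$. In particular $|\nabla U|_2^2=S|U|_{2^*}^2$, and both norms are unchanged under $U\mapsto U_{\varepsilon,x}$.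

**Truncated bubbles.** The purpose here is to compute $Q_i$ of a bubble confined to a ball $B_r(x_0)\subset\Omega$. Let $\zeta$ be a cutoff supported in $B_r(x_0)$, $\zeta=1$ on $B_{r/2}(x_0)$, $0\le\zeta\le1$, $|\nabla\zeta|\le C/r$, and let $V=\zeta U_{\varepsilon,x_0}$ with $\varepsilon\le r/2$. Testing the equation of $U_{\varepsilon,x_0}$ with $\zeta^2U_{\varepsilon,x_0}$ gives
$$|\nabla V|_2^2=N(N-2)\int\zeta^2U_{\varepsilon,x_0}^{2^*}+\int U_{\varepsilon,x_0}^2|\nabla\zeta|^2 .$$
We use $U_{\varepsilon,x_0}(y)\le\varepsilon^{(N-2)/2}|y-x_0|^{-(N-2)}$. On the support of $\nabla\zeta$, where $r/2\le|y-x_0|\le r$, it gives $\int U_{\varepsilon,x_0}^2|\nabla\zeta|^2\le C\varepsilon^{N-2}r^{-2(N-2)}r^{-2}r^N=C(\varepsilon/r)^{N-2}$. Moreover $\int_{|y-x_0|>r/2}U_{\varepsilon,x_0}^{2^*}\le C\varepsilon^N\int_{|y|>r/2}|y|^{-2N}dy=C(\varepsilon/r)^N$. Hence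
$$|\nabla V|_2^2=|\nabla U|_2^2+O\big((\varepsilon/r)^{N-2}\big),\qquad |V|_{2^*}^{2^*}=|U|_{2^*}^{2^*}+O\big((\varepsilon/r)^N\big).$$
Finally $|V|_2^2\ge\varepsilon^2\int_{|y|<r/(2\varepsilon)}(1+|y|^2)^{-(N-2)}dy$. For $N\ge5$ this is at least $c\varepsilon^2$. For $N=4$ the integral grows like a multiple of $\log(r/\varepsilon)$. Since $|V|_{2^*}\le|U|_{2^*}$, we get for small $\varepsilon/r$, with $c,c',C>0$ depending only on $N$,
$$N\ge5:\ Q_i(V)\le S+C(\varepsilon/r)^{N-2}-c|\lambda_i|\varepsilon^2;\qquad N=4:\ Q_i(V)\le S-c'|\lambda_i|\varepsilon^2|\log\varepsilon|+O(\varepsilon^2),\tag{3.1}$$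
where for $N=4$ the $O$ may depend on $r$ and $\lambda_i$. Fixing $r$ and letting $\varepsilon\to0$, we see that $S_i<S$, hence $B_i<\sigma_i$, for all $N\ge4$.

**From $Q_i$ to $I_i$.** Put $k_i'=\frac1N\mu_i^{-\frac{N-2}2}S^{\frac{N-2}2}$. There is $C_0=C_0(N,\mu_i)\ge k'_i$ such that, for $0\le a,b\le S$,
$$Q_i(w)\le S+a-b\quad\Longrightarrow\quad I_i(w)\le\sigma_i+C_0a-k_i'b.\tag{3.2}$$
If $a<b$, then $(S+a-b)^{N/2}\le S^{N/2-1}(S+a-b)$, so $I_i(w)\le\sigma_i-k_i'(b-a)$. If $a\ge b$, the mean value theorem gives $(S+a-b)^{N/2}-S^{N/2}\le\frac N2(2S)^{N/2-1}(a-b)$, so $I_i(w)\le\sigma_i+C_0(a-b)$ with $C_0\ge k_i'$. Both bounds imply (3.2).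

**Compactness below $S$.** *If $|w_k|_{2^*}=1$ and $Q_i(w_k)\to S_i$, then a subsequence converges strongly in $H_0^1(\Omega)$.* The sequence is bounded, so $w_k\rightharpoonup w$ along a subsequence. By Rellich's theorem, $\|w_k\|_i^2=\|w\|_i^2+|\nabla(w_k-w)|_2^2+o(1)$. By the Brezis–Lieb lemma, $|w|_{2^*}^{2^*}+|w_k-w|_{2^*}^{2^*}\to1$. Therefore
$$S_i+o(1)=\|w\|_i^2+|\nabla(w_k-w)|_2^2\ge S_i\big(|w|_{2^*}^2+|w_k-w|_{2^*}^2\big)+(S-S_i)|w_k-w|_{2^*}^2 .$$
Since $a^{2/2^*}+b^{2/2^*}\ge(a+b)^{2/2^*}$, the first term on the right is at least $S_i+o(1)$. As $S>S_i$, $w_k\to w$ in $L^{2^*}$. Then $|w|_{2^*}=1$, $\|w\|_i^2\ge S_i$, and $|\nabla(w_k-w)|_2^2=S_i-\|w\|_i^2+o(1)\le o(1)$.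

**Ground states.** Hence $S_i$ and $B_i$ are attained; replacing $w$ by $|w|$, they are attained by nonnegative functions. Let $0\le u\in\mathcal N_i$ with $J_i(u)=B_i$. Then $u$ minimizes $Q_i$, so $-\Delta u+\lambda_iu=\kappa u^{2^*-1}$ for some constant $\kappa$, and $u\in\mathcal N_i$ gives $\kappa=\mu_i$. Brezis–Kato regularity and $L^q$ theory give $u\in C^1(\overline\Omega)$. As $-\Delta u=\mu_iu^{2^*-1}+|\lambda_i|u\ge0$, the strong maximum principle gives $u>0$ in $\Omega$. All nonzero solutions of the scalar problem lie in $\mathcal N_i$, so $B_i$ is its least energy.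

**The price of weak convergence to zero.** *If $v_n\rightharpoonup0$ in $H_0^1(\Omega)$, $\|v_n\|_2\ge\rho>0$ and $\|v_n\|_2^2\le\mu_2|v_n|_{2^*}^{2^*}$, then*
$$\liminf\tfrac1N\|v_n\|_2^2\ge\sigma_2.\tag{3.3}$$
Since $|v_n|_2\to0$, we have $|\nabla v_n|_2^2\le\mu_2S^{-2^*/2}|\nabla v_n|_2^{2^*}+o(1)$, and $|\nabla v_n|_2\ge\|v_n\|_2\ge\rho$. Dividing by $|\nabla v_n|_2^2$, we get $\liminf|\nabla v_n|_2^{2^*-2}\ge\mu_2^{-1}S^{2^*/2}$. Raising to the power $\frac2{2^*-2}=\frac{N-2}2$ gives $\liminf|\nabla v_n|_2^2\ge\mu_2^{-\frac{N-2}2}S^{N/2}$, which is (3.3) because $\|v_n\|_2^2=|\nabla v_n|_2^2+o(1)$. The analogous statement holds for $u_n$, with $\sigma_1$.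

## 4. Test pairs by hand: holes near the boundary

Write $\ell=-\lambda_2>0$. The number $T_1=B_1+\sigma_2$ does not depend on $\ell$.

**The degenerate case $\ell=0$.** This value is outside our hypotheses but instructive. Then $Q_2(v)=|\nabla v|_2^2/|v|_{2^*}^2>S$ for every $v\in H_0^1(\Omega)\setminus\{0\}$, because extremals on $\mathbb R^N$ do not vanish on sets of positive measure. So $I_1(u)+I_2(v)>B_1+\sigma_2=T_1$ for every pair, disjoint or not. Theorem A claims that for disjoint pairs, in dimensions 4 and 5, this inequality survives for small $\ell>0$.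

**A test pair.** Let $u_0$ be a positive ground state with $J_1(u_0)=B_1$. Since $u_0\in C^1(\overline\Omega)$ vanishes on $\partial\Omega$, $u_0\le Cd$. For small $R$ take $x_0$ with $d(x_0)=2R$, and let $\chi$ be smooth, $0\le\chi\le1$, $\chi=0$ in $B_R(x_0)$, $\chi=1$ off $B_{2R}(x_0)$, $|\nabla\chi|\le C/R$. On $B_{2R}(x_0)$ we have $u_0\le CR$. Testing the equation of $u_0$ with $\chi^2u_0$,
$$\|\chi u_0\|_1^2=\mu_1\int\chi^2u_0^{2^*}+\int u_0^2|\nabla\chi|^2\le\mu_1|u_0|_{2^*}^{2^*}+CR^N,\qquad|\chi u_0|_{2^*}^{2^*}\ge|u_0|_{2^*}^{2^*}-CR^{N+2^*}.$$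
So $Q_1(\chi u_0)\le S_1+CR^N$ and $I_1(\chi u_0)\le B_1+CR^N$. (Around a fixed interior point, the same cutoff computation only gives $CR^{N-2}$; near the boundary the hole is cheaper because $u_0$ is small there.) Put a bubble $V$ with $r=R$ into the hole. For $N\ge5$, (3.1) and (3.2) give
$$I_1(\chi u_0)+I_2(V)\le T_1+C\big(R^N+(\varepsilon/R)^{N-2}\big)-c\,\ell\varepsilon^2 .\tag{4.1}$$
There are two prices, $R^N$ for the hole and $(\varepsilon/R)^{N-2}$ for confinement, and one gain, $\ell\varepsilon^2$. The prices balance at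
$$R=\varepsilon^\theta,\quad\theta=\frac{N-2}{2N-2},\qquad\text{with common size }\varepsilon^\gamma,\quad\gamma=\frac{N(N-2)}{2(N-1)} .$$
Now $\gamma<2$ if and only if $N^2-6N+4<0$, which for $N\ge4$ means $N\le5$. For $N\ge6$, $\gamma>2$, and (4.1) gives $\mathbf d<T_1$ for every $\ell>0$ by taking $\varepsilon$ small. By Lemma 2 below this rules out (1), in agreement with the known result. For $N=5$, $\gamma=\frac{15}8$, and (4.1) shows nothing when $\ell$ is small. For $N=4$ the gain from $V$ is at most of order $\ell\varepsilon^2(1+\log\frac1\varepsilon)$ against prices of size $\varepsilon^{4/3}$, again inconclusive.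

**Why continuity in $\ell$ is not enough.** A first attempt at Theorem A is to perturb from $\ell=0$. With $w=v/|v|_{2^*}$ we have $Q_2(v)=|\nabla w|_2^2-\ell|w|_2^2$, and $|w|_2^2\le|\Omega|^{2/N}$, so $I_2$ changes only by $O(\ell)$ on pairs of bounded energy. If at $\ell=0$ the gap $I_1(u)+I_2(v)-T_1$ were bounded below by a positive constant, we would be done. It is not: letting $R\to0$ and $\varepsilon/R\to0$ in the test pairs, the gap tends to $0$. And for $N\ge6$ the conclusion of this attempt is false. So for every pair one must compare the gap at $\ell=0$ with the gain $\ell|w|_2^2$ of *that same pair*. What has to be proved is that the two prices seen in (4.1) are unavoidable: for an arbitrary $u$ vanishing on an arbitrary set (Lemma 3), and for an arbitrary $v$ (Lemma 4).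

## 5. Least energies of the system converge to $\mathbf d$

For $\beta<0$ let
$$G_1=\|u\|_1^2-\mu_1|u|_{2^*}^{2^*}-\beta\int|u|^p|v|^p,\qquad G_2=\|v\|_2^2-\mu_2|v|_{2^*}^{2^*}-\beta\int|u|^p|v|^p,$$
$M_\beta=\{(u,v)\in H:u,v\ne0,\ G_1=G_2=0\}$ and $c_\beta=\inf_{M_\beta}E_\beta$. Note $G_1=E_\beta'(u,v)(u,0)$ and $G_2=E'_\beta(u,v)(0,v)$, so every nontrivial solution lies in $M_\beta$. Since $p>1$, $E_\beta,G_1,G_2\in C^1(H)$. Adding $G_1=0$ and $G_2=0$ gives
$$E_\beta=\tfrac1N\big(\|u\|_1^2+\|v\|_2^2\big)\quad\text{on }M_\beta .\tag{5.1}$$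
Since $\beta<0$, on $M_\beta$ we have $\|u\|_1^2\le\mu_1|u|_{2^*}^{2^*}\le\mu_1S_1^{-2^*/2}\|u\|_1^{2^*}$, and similarly for $v$. Hence $\|u\|_1,\|v\|_2\ge\rho$ with $\rho>0$ independent of $\beta$, and $M_\beta$ is closed in $H$.

If $uv=0$, $u\in\mathcal N_1$ and $v\in\mathcal N_2$, then $(u,v)\in M_\beta$ for every $\beta$. This is why $\mathbf d$ bounds $c_\beta$ from above. To use the bound we must know that the least energy *equals* $c_\beta$.

**Lemma 1.** For every $\beta<0$: $c_\beta<\min(T_1,T_2)$, and the energy of any least energy solution equals $c_\beta$.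

**Step 1: strict inequality.** The purpose is to place minimizing sequences below the levels at which a component can be lost. By symmetry consider $T_1$. Let $u_0$ be a positive ground state, $J_1(u_0)=B_1$, and $V_\varepsilon=\zeta U_{\varepsilon,x_0}$ as in Section 3. The supports overlap, so we estimate the interaction. Since $(N-2)p/2=N/2$, scaling gives $\int_{B_r(x_0)}U_{\varepsilon,x_0}^p=\varepsilon^{N/2}\int_{|y|<r/\varepsilon}(1+|y|^2)^{-N/2}dy$, so
$$D_\varepsilon:=\int u_0^pV_\varepsilon^p\le\Big(\sup_{B_r(x_0)}u_0\Big)^p\varepsilon^{N/2}\big(C'|\log\varepsilon|+O(1)\big),\qquad C'=C'(N).$$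
We look for $(t,s)$ near a limit with $(tu_0,sV_\varepsilon)\in M_\beta$, that is
$$\|u_0\|_1^2(t^2-t^{2^*})+|\beta|D_\varepsilon t^ps^p=0,\qquad\|V_\varepsilon\|_2^2s^2-\mu_2|V_\varepsilon|_{2^*}^{2^*}s^{2^*}+|\beta|D_\varepsilon t^ps^p=0 .$$
The parameters $\|V_\varepsilon\|_2^2,\ |V_\varepsilon|_{2^*}^{2^*},\ |\beta|D_\varepsilon$ tend to $|\nabla U|_2^2,\ |U|_{2^*}^{2^*},\ 0$ as $\varepsilon\to0$. At these limit values the positive solution is $(1,s_0)$ with $s_0^{2^*-2}=N(N-2)/\mu_2$, and the Jacobian there is diagonal with nonzero entries. By the implicit function theorem there is a solution $(t,s)\to(1,s_0)$. Since $J_1(tu_0)\le B_1$ and $J_2(sV_\varepsilon)\le I_2(V_\varepsilon)$,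
$$c_\beta\le J_1(tu_0)+J_2(sV_\varepsilon)+\tfrac2{2^*}|\beta|t^ps^pD_\varepsilon\le B_1+I_2(V_\varepsilon)+C|\beta|D_\varepsilon,$$
with $C=C(N,\mu_2)$ for small $\varepsilon$.

If $N\ge5$, then with $r$ fixed $D_\varepsilon=O(\varepsilon^{N/2}|\log\varepsilon|)=o(\varepsilon^2)$, while (3.1) and (3.2) give $I_2(V_\varepsilon)\le\sigma_2-k_2'c|\lambda_2|\varepsilon^2+O(\varepsilon^{N-2})$. So $c_\beta<T_1$.

If $N=4$, then $p=2$ and
$$c_\beta\le T_1-\Big(k_2'c'|\lambda_2|-CC'|\beta|\sup_{B_r(x_0)}u_0^2\Big)\varepsilon^2|\log\varepsilon|+O(\varepsilon^2).$$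
Here $C,C',c',k_2'$ depend only on $N,\mu_2$. As $u_0$ is continuous on $\overline\Omega$ and zero on $\partial\Omega$, we first choose $x_0$ near $\partial\Omega$ and $r$ small so that the bracket is positive, and then let $\varepsilon\to0$. Again $c_\beta<T_1$.

**Step 2: a minimizing sequence with $E_\beta'\to0$.** The purpose is to show that the constraint does no harm. By Step 1, $M_\beta\neq\emptyset$; it is a complete metric space for the norm $\|(\varphi,\xi)\|^2=\|\varphi\|_1^2+\|\xi\|_2^2$, and $E_\beta\ge0$ on it. Ekeland's principle gives $w_n=(u_n,v_n)\in M_\beta$ with $E_\beta(w_n)\to c_\beta$ and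
$$E_\beta(w)\ge E_\beta(w_n)-\tfrac1n\|w-w_n\|\qquad(w\in M_\beta).$$
By (5.1), $w_n$ is bounded. Put $q=p|\beta|\int|u_n|^p|v_n|^p$. At $(t,s)=(1,1)$,
$$\partial_tG_1(tu_n,sv_n)=2\|u_n\|_1^2-2p\mu_1|u_n|_{2^*}^{2^*}+q=-(2p-2)\|u_n\|_1^2-q,$$
where we used $2^*=2p$ and $p\mu_1|u_n|_{2^*}^{2^*}=p\|u_n\|_1^2+q$; and $\partial_sG_1=q$. So the Jacobian of $(t,s)\mapsto(G_1,G_2)(tu_n,sv_n)$ at $(1,1)$ is
$$\begin{pmatrix}-(x+q)&q\\q&-(y+q)\end{pmatrix},\qquad x=(2p-2)\|u_n\|_1^2,\quad y=(2p-2)\|v_n\|_2^2,$$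
with determinant $xy+q(x+y)\ge xy\ge(2p-2)^2\rho^4$. Its entries are bounded, so its inverse is bounded uniformly in $n$. For a unit vector $(\varphi,\xi)\in H$ the implicit function theorem gives a $C^1$ curve
$$w(\tau)=\big(t(\tau)(u_n+\tau\varphi),\ s(\tau)(v_n+\tau\xi)\big)\in M_\beta,\qquad w(0)=w_n,\quad|t'(0)|,|s'(0)|\le C,$$
where the bound uses that $G_1'(w_n),G_2'(w_n)$ are bounded. Since $w'(0)=(\varphi,\xi)+(t'(0)u_n,s'(0)v_n)$ and $E_\beta'(w_n)(u_n,0)=E'_\beta(w_n)(0,v_n)=0$,
$$E'_\beta(w_n)(\varphi,\xi)=E'_\beta(w_n)w'(0)\ge-\tfrac1n\|w'(0)\|\ge-\tfrac Cn .$$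
Applying this to $\pm(\varphi,\xi)$ shows $E_\beta'(w_n)\to0$.

**Step 3: the weak limit is a nontrivial solution.** Pass to a subsequence with $w_n\rightharpoonup(u,v)$ and a.e. convergence. The nonlinear terms in $E'_\beta(w_n)$ are bounded in $L^{2^*/(2^*-1)}$ (for instance $|u_n|^{p-1}|v_n|^p$, as $2p-1=2^*-1$) and converge a.e., hence weakly in that space. So $E'_\beta(u,v)=0$. As $w_n\in M_\beta$, (3.3) applies to any component that tends weakly to $0$.

If $u=v=0$, then $c_\beta\ge\sigma_1+\sigma_2>B_1+\sigma_2=T_1$, impossible. If $u\ne0=v$, then $u$ solves the scalar equation, so $u\in\mathcal N_1$ and $\frac1N\|u\|_1^2\ge B_1$; by weak lower semicontinuity and (3.3), $c_\beta\ge B_1+\sigma_2=T_1$, impossible. In the same way $u=0\ne v$ contradicts $c_\beta<T_2$. So $u,v\neq0$, $(u,v)\in M_\beta$ is a nontrivial solution, and $E_\beta(u,v)=\frac1N(\|u\|_1^2+\|v\|_2^2)\le c_\beta$. Thus $c_\beta$ is attained by a nontrivial solution, and as all nontrivial solutions lie in $M_\beta$,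 $c_\beta$ is the least energy. $\square$

**Lemma 2.** Let $\beta_n\to-\infty$, let $(u_n,v_n)$ be positive least energy solutions, and $c_n=E_{\beta_n}(u_n,v_n)=c_{\beta_n}$. Then $c_n\le\mathbf d\le\min(T_1,T_2)$ and $c_n\to\mathbf d$. Along a subsequence: (1) implies $\liminf c_n\ge T_1$; (2) implies $\liminf c_n\ge T_2$; (3) implies $c_n\to I_1(u_\infty)+I_2(v_\infty)\ge\mathbf d$. Consequently (1) forces $\mathbf d=T_1$, (2) forces $\mathbf d=T_2$, and (3) forces $\mathbf d$ to be attained.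

**Step 1: upper bounds.** Given a disjoint pair, scale both functions into $\mathcal N_1$, $\mathcal N_2$. The scaled pair lies in $M_{\beta_n}$ and has energy $I_1(u)+I_2(v)$, so $c_n\le\mathbf d$.

For $\mathbf d\le T_1$ let $u_0$ be a positive ground state, $x_0\in\Omega$ fixed, and $\chi_R$ smooth, $0\le\chi_R\le1$, $\chi_R=0$ in $B_R(x_0)$, $\chi_R=1$ off $B_{2R}(x_0)$, $|\nabla\chi_R|\le C/R$. Since $\int u_0^2|\nabla\chi_R|^2\le CR^{N-2}$, $\chi_Ru_0\to u_0$ in $H_0^1(\Omega)$ and $I_1(\chi_Ru_0)\to B_1$ as $R\to0$. For fixed $R$ a bubble $V$ supported in $B_R(x_0)$ has $\limsup_{\varepsilon\to0}I_2(V)\le\sigma_2$ by (3.1). So $\mathbf d\le B_1+\sigma_2=T_1$, and symmetrically $\mathbf d\le T_2$.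

**Step 2: lower bounds in the three cases.** By (5.1), $c_n=\frac1N(\|u_n\|_1^2+\|v_n\|_2^2)$. In case (1), $\frac1N\|u_n\|_1^2\to\frac1N\|u_\infty\|_1^2=B_1$, and (3.3) applies to $v_n$ because $(u_n,v_n)\in M_{\beta_n}$ and $\rho$ is independent of $\beta$. So $\liminf c_n\ge T_1$. Case (2) is symmetric. In case (3), testing the limit equations with $u_\infty$ and $v_\infty$ gives $u_\infty\in\mathcal N_1$, $v_\infty\in\mathcal N_2$, so $c_n\to\frac1N(\|u_\infty\|_1^2+\|v_\infty\|_2^2)=I_1(u_\infty)+I_2(v_\infty)\ge\mathbf d$, the pair being disjoint.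

**Step 3: conclusion.** In every case $\liminf c_n\ge\mathbf d$ along the subsequence. Since every subsequence has a further subsequence of one of the three types and $c_n\le\mathbf d$, we get $c_n\to\mathbf d$. In case (1), $T_1\le\liminf c_n\le\mathbf d\le T_1$; in case (2) likewise with $T_2$; in case (3), $I_1(u_\infty)+I_2(v_\infty)=\lim c_n=\mathbf d$. $\square$

## 6. Vanishing on a set costs at least a multiple of its volume

Suppose $0\le u\in\mathcal N_1$ vanishes on a set $Z$. How much more than $B_1$ must $J_1(u)$ be? The test function of Section 4 shows that for a ball of radius $R$ near the boundary the price can be as low as $CR^N$. So a multiple of $|Z|$ is the best one can hope for.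

The natural attempt is to let $u_0$ be the ground state nearest to $u$ and to use $J_1(u)-B_1\ge c|\nabla(u-u_0)|_2^2$. On $Z$ we have $|u-u_0|=u_0\ge c\,d$, and Hardy's inequality would turn this into a bound by $|Z|$. The attempt stops at the quadratic lower bound: it requires the second variation of $J_1$ at $u_0$ to be nondegenerate transversally to the set of ground states. Minimality gives only that it is nonnegative, and nothing in the hypotheses on $\Omega,\lambda_1,\mu_1$ excludes a further kernel.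

The way around is not to compare $u$ with a ground state. The energy excess always controls the *gradient* of $J_1$ quadratically, since otherwise a step along the negative gradient would go below $B_1$. And the equation, perturbed by that gradient, forces positivity by itself: if $z$ is the gradient, then $u-z$ is superharmonic and bounded below by $c\,d$. Where $u=0$, this forces $|z|\ge c\,d$.

**Lemma 3.** There is $c_0=c_0(N,\Omega,\lambda_1,\mu_1)>0$ such that for all $u\in\mathcal N_1$, $u\ge0$: $\;J_1(u)-B_1\ge c_0\,|\{u=0\}|$.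

*Proof.* Constants $c,C>0$ depend only on $N,\Omega,\lambda_1,\mu_1$. Let $D=J_1(u)-B_1\ge0$. Let $\eta_0\in(0,1]$ be the constant to be fixed in Step 2. If $D\ge\eta_0$, then $D\ge\frac{\eta_0}{|\Omega|}|\{u=0\}|$ and there is nothing more to prove. So let $D\le\eta_0\le1$. Then
$$NB_1\le A:=\|u\|_1^2=\mu_1|u|_{2^*}^{2^*}\le N(B_1+1).$$

**Step 1: the excess controls the gradient.** Let $z\in H_0^1(\Omega)$ be defined by $\int\nabla z\cdot\nabla\varphi=J_1'(u)\varphi$ for all $\varphi\in H_0^1(\Omega)$. We show $D\ge c|\nabla z|_2^2$. As $u$ is bounded in $H_0^1$, $|\nabla z|_2\le C$. For $0<\tau\le1$ let $y=u-\tau z$. Expanding the square, and using $\big||a|^{2^*}-|b|^{2^*}\big|\le2^*(|a|+|b|)^{2^*-1}|a-b|$ with Hölder's inequality,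
$$\big|\|y\|_1^2-A\big|+\big|\mu_1|y|_{2^*}^{2^*}-A\big|\le C\tau|\nabla z|_2 .$$
Since $A\ge NB_1$ and $|\nabla z|_2\le C$, there is a constant $\kappa\in(0,1]$ such that for $\tau\le\kappa$ the function $y$ is nonzero and the number $t>0$ with $ty\in\mathcal N_1$, given by $t^{2^*-2}=\|y\|_1^2/(\mu_1|y|_{2^*}^{2^*})$, satisfies $|t-1|\le C\tau|\nabla z|_2$ and $t\ge\frac12$. Put $e=ty-u=(t-1)u-t\tau z$. Then $|\nabla e|_2\le C\tau|\nabla z|_2$. Because $J_1'(u)u=0$ (this is $u\in\mathcal N_1$) and $J_1'(u)z=|\nabla z|_2^2$, we have $J_1'(u)e=-t\tau|\nabla z|_2^2$. As $2^*>2$, $J_1\in C^2$ with second derivative bounded on bounded sets, so Taylor's formula gives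
$$B_1\le J_1(ty)\le J_1(u)-t\tau|\nabla z|_2^2+C\tau^2|\nabla z|_2^2\le J_1(u)-\tfrac\tau2|\nabla z|_2^2+C\tau^2|\nabla z|_2^2 .$$
With $\tau=\min(\kappa,\frac1{4C})$ this yields $D\ge\frac\tau4|\nabla z|_2^2$.

**Step 2: a lower barrier for $h=u-z$.** The aim is $h\ge c\,d$ in $\Omega$. By the definition of $z$ and $u\ge0$, weakly
$$-\Delta h=\mu_1u^{2^*-1}-\lambda_1u\ \ge\ |\lambda_1|\min(u,1)=:g_u\ge0 .$$
Let $h_u\in H_0^1(\Omega)$ solve $-\Delta h_u=g_u$. Then $-\Delta(h-h_u)\ge0$ and $h-h_u\in H_0^1(\Omega)$, so $h\ge h_u$ by the weak maximum principle. The truncation at $1$ has made the right-hand side bounded.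

*Claim: there are $\eta_0\in(0,1]$ and $c>0$ such that $h_u\ge c\,d$ in $\Omega$ for all $0\le u\in\mathcal N_1$ with $J_1(u)-B_1\le\eta_0$.* Otherwise there are $0\le u_k\in\mathcal N_1$ with $J_1(u_k)\to B_1$ and $\lim_k\inf_\Omega h_{u_k}/d=0$. On $\mathcal N_1$, $J_1=I_1$, so $Q_1(u_k)\to S_1$; and $\mu_1|u_k|_{2^*}^{2^*}=NJ_1(u_k)\to NB_1>0$. By the compactness in Section 3, applied to $u_k/|u_k|_{2^*}$, a subsequence converges in $H_0^1(\Omega)$ to some $0\le\bar u\in\mathcal N_1$ with $J_1(\bar u)=B_1$. So $\bar u$ is a ground state, positive in $\Omega$ and in $C^1(\overline\Omega)$.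

The functions $g_{u_k}$ are bounded by $|\lambda_1|$, and $|g_{u_k}-g_{\bar u}|\le|\lambda_1||u_k-\bar u|$, so $g_{u_k}\to g_{\bar u}$ in $L^1$, hence in $L^s$ for every $s<\infty$. By $W^{2,s}$ estimates with $s>N$, $h_{u_k}\to h_{\bar u}$ in $C^1(\overline\Omega)$. The function $g_{\bar u}$ is Lipschitz and positive in $\Omega$, so $h_{\bar u}\in C^2(\overline\Omega)$ is positive in $\Omega$ by the strong maximum principle and has negative outer normal derivative on $\partial\Omega$ by the Hopf lemma. By compactness of $\partial\Omega$ and continuity of $\nabla h_{\bar u}$, $h_{\bar u}\ge2c\,d$ in $\Omega$ for some $c>0$. For $x\in\Omega$, integrate along the segment from $x$ to a nearest boundary point, where both functions vanish: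
$$|h_{u_k}-h_{\bar u}|(x)\le d(x)\,|\nabla(h_{u_k}-h_{\bar u})|_\infty\le c\,d(x)\quad\text{for large }k.$$
So $h_{u_k}\ge c\,d$ for large $k$, a contradiction. This proves the claim and fixes $\eta_0$. Hence $h\ge h_u\ge c\,d$ a.e. in $\Omega$ whenever $D\le\eta_0$.

**Step 3: Hardy's inequality.** It converts the barrier into volume. On $\{u=0\}$ we have $z=-h$, so $|z|\ge c\,d$ there. By Hardy's inequality $\int_\Omega z^2/d^2\le C\int_\Omega|\nabla z|^2$ and Step 1,
$$c^2|\{u=0\}|\le\int_\Omega\frac{z^2}{d^2}\le C|\nabla z|_2^2\le CD.\qquad\square$$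

## 7. The Sobolev deficit of a function with small support

Now the price paid by $v$, and the gain it can make. In (4.1) a bubble of width $\varepsilon$ confined to a ball of radius $R$ paid $(\varepsilon/R)^{N-2}$ and gained $\ell\varepsilon^2$. For arbitrary $v$ the stability form of Sobolev's inequality replaces $v$ by a bubble up to an error controlled by the deficit. The theorem of Bianchi–Egnell (J. Funct. Anal. 100 (1991)) states: there is $\alpha=\alpha(N)>0$ such that for $w$ with $|\nabla w|_2<\infty$,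
$$|\nabla w|_2^2-S|w|_{2^*}^2\ge\alpha\inf_{a\in\mathbb R,\ \varepsilon>0,\ x\in\mathbb R^N}|\nabla(w-aU_{\varepsilon,x})|_2^2 ;$$
we apply it to functions of $H_0^1(\Omega)$ extended by $0$. Set
$$\Psi(\varepsilon)=\varepsilon^2\ \ (N=5),\qquad\Psi(\varepsilon)=\varepsilon^2\big(1+\log\tfrac1\varepsilon\big)\ \ (N=4).$$

**Lemma 4.** Let $N\in\{4,5\}$. There are $\delta_0,c,C>0$ depending on $N,\Omega$ such that: if $w\in H_0^1(\Omega)$, $|w|_{2^*}=1$, $\delta:=|\nabla w|_2^2-S\le\delta_0$, and $R>0$ is defined by $\omega_NR^N=|\{w\ne0\}|$, then for some $\varepsilon\in(0,1)$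
$$\delta\ge c(\varepsilon/R)^{N-2},\qquad|w|_2^2\le C(\Psi(\varepsilon)+\delta).$$

**Step 1: replace $w$ by a bubble.** Extend $w$ by $0$. Then $\delta>0$, since the extremals $aU_{\varepsilon,x}$ do not vanish on sets of positive measure. So we can write $w=aU_{\varepsilon,x}+\varrho$ with $|\nabla\varrho|_2^2\le2\delta/\alpha$, and therefore $|\varrho|_{2^*}^2\le2\delta/(\alpha S)$. For $\delta_0$ small, $\big||a||U|_{2^*}-1\big|\le|\varrho|_{2^*}\le\frac12$. Thus $|a|$ lies between two positive constants depending only on $N$.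

**Step 2: the tail of the bubble is paid for by $\delta$.** Let $A=\{w\ne0\}$. Off $A$ we have $\varrho=-aU_{\varepsilon,x}$. As $U_{\varepsilon,x}$ is radially decreasing about $x$ and $|A|=|B_R|$, among sets of this measure $B_R(x)$ captures the most of $U_{\varepsilon,x}^{2^*}$. Hence
$$\frac{2\delta}{\alpha S}\ge|\varrho|_{2^*}^2\ge a^2\Big(\int_{\mathbb R^N\setminus A}U_{\varepsilon,x}^{2^*}\Big)^{\frac{N-2}N}\ge a^2\Big(\int_{|y|>R/\varepsilon}(1+|y|^2)^{-N}dy\Big)^{\frac{N-2}N}\ge c\min\{1,(\varepsilon/R)^{N-2}\}.$$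
For the last inequality: if $R\ge\varepsilon$ the integral is at least $2^{-N}\int_{|y|>R/\varepsilon}|y|^{-2N}dy=c(\varepsilon/R)^N$, and if $R<\varepsilon$ it is at least the constant obtained for $R=\varepsilon$. For $\delta_0$ small the minimum cannot be $1$, so it equals $(\varepsilon/R)^{N-2}$, which is the first assertion. Since $R\le R_\Omega:=(|\Omega|/\omega_N)^{1/N}$, it gives $\varepsilon\le R_\Omega(\delta_0/c)^{1/(N-2)}$, and we decrease $\delta_0$ so that $\varepsilon<1$.

**Step 3: the $L^2$ norm.** By the same rearrangement argument $\int_\Omega U_{\varepsilon,x}^2\le\int_{B_{R_\Omega}(0)}U_{\varepsilon,0}^2$, and by Hölder $\int_\Omega\varrho^2\le|\Omega|^{2/N}|\varrho|_{2^*}^2$. So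
$$|w|_2^2\le2a^2\int_{B_{R_\Omega}(0)}U_{\varepsilon,0}^2+2|\Omega|^{2/N}|\varrho|_{2^*}^2\le C\varepsilon^2\int_{|y|<R_\Omega/\varepsilon}(1+|y|^2)^{-(N-2)}dy+C\delta .$$
The last integral is bounded for $N=5$ and at most $C(1+\log\frac1\varepsilon)$ for $N=4$. This gives $|w|_2^2\le C(\Psi(\varepsilon)+\delta)$. $\square$

## 8. The exponents $4/3$ and $15/8$: proof of Theorem A

**Proposition 5.** Let $N\in\{4,5\}$ and fix $\Omega,\lambda_1,\mu_1,\mu_2$. There is $\ell_*\in(0,\lambda_1(\Omega))$ such that for $\lambda_2=-\ell$, $0<\ell<\ell_*$: $I_1(u)+I_2(v)>T_1$ for all $u,v\in H_0^1(\Omega)\setminus\{0\}$ with $uv=0$ a.e.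

*Proof.* Suppose a disjoint pair has $I_1(u)+I_2(v)\le T_1=B_1+\sigma_2$.

**Step 1: prices against gain.** We turn the assumption into an inequality between the quantities of Lemmas 3 and 4. Replacing $u$ by a positive multiple of $|u|$ changes neither $I_1(u)$ nor $\{u=0\}$, so we may assume $0\le u\in\mathcal N_1$. Let
$$D_u=J_1(u)-B_1\ge0,\quad w=\frac v{|v|_{2^*}},\quad\delta=|\nabla w|_2^2-S\ge0,\quad\omega_NR^N=|\{v\ne0\}| .$$
Then $0\le D_u\le\sigma_2-I_2(v)$, so $I_2(v)\le\sigma_2$ and $0<Q_2(v)=S+\delta-\ell|w|_2^2\le S$. By convexity, $S^{N/2}-Q^{N/2}\le\frac N2S^{N/2-1}(S-Q)$ for $0\le Q\le S$. Hence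
$$D_u+k\delta\le k\,\ell\,|w|_2^2,\qquad k=\tfrac12\mu_2^{-\frac{N-2}2}S^{\frac{N-2}2}.\tag{8.1}$$

**Step 2: insert the two lemmas.** From (8.1), $\delta\le\ell|w|_2^2\le\ell|\Omega|^{2/N}\le\delta_0$ if $\ell$ is small, so Lemma 4 applies. Since $u=0$ a.e. on $\{v\ne0\}$, Lemma 3 gives $D_u\ge c_0\omega_NR^N$, with $c_0$ independent of $\ell$. So (8.1) becomes
$$c_0\omega_NR^N+k\delta\le kC\ell\,\Psi(\varepsilon)+kC\ell\,\delta .$$
For $\ell$ small, $kC\ell\delta\le\frac k2\delta$ is absorbed on the left. Using $\delta\ge c(\varepsilon/R)^{N-2}$, we obtain with $C_1$ independent of $\ell,u,v$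
$$R^N+(\varepsilon/R)^{N-2}\le C_1\,\ell\,\Psi(\varepsilon),\qquad0<\varepsilon<1 .\tag{8.2}$$

**Step 3: eliminate $R$.** With $\theta=\frac{N-2}{2N-2}$ as in Section 4: if $R\ge\varepsilon^\theta$, then $R^N\ge\varepsilon^{N\theta}$; if $R<\varepsilon^\theta$, then $(\varepsilon/R)^{N-2}\ge\varepsilon^{(1-\theta)(N-2)}$. Both exponents equal $\gamma=\frac{N(N-2)}{2(N-1)}$, so the left side of (8.2) is at least $\varepsilon^\gamma$. Now $\gamma=\frac43$ for $N=4$ and $\gamma=\frac{15}8$ for $N=5$. In both cases $\gamma<2$, so $C_2:=\sup_{0<\varepsilon<1}\Psi(\varepsilon)\varepsilon^{-\gamma}<\infty$, the logarithm for $N=4$ included. Then (8.2) gives $1\le C_1C_2\ell$, which is impossible for $\ell$ small. $\square$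

**Proof of Theorem A.** Let $\lambda_2=-\ell$ with $\ell<\ell_*$, and also $\ell$ so small that $T_2>T_1$. The latter is possible: $T_2-T_1=(\sigma_1-B_1)-(\sigma_2-B_2)$, where $\sigma_1-B_1>0$ does not depend on $\ell$, and $\sigma_2-B_2\to0$ as $\ell\to0$ because $S(1-\ell/\lambda_1(\Omega))\le S_2<S$. Let $\beta_n\to-\infty$ and let $(u_n,v_n)$ be positive least energy solutions; they exist. By Lemma 2, $c_n\le\mathbf d\le T_1$.

If (3) held along a subsequence, then by Lemma 2 $I_1(u_\infty)+I_2(v_\infty)=\lim c_n\le T_1$ with $u_\infty v_\infty=0$ and $u_\infty,v_\infty\ne0$, contradicting Proposition 5. If (2) held along a subsequence, then $T_2\le\liminf c_n\le T_1$, a contradiction. So only (1) occurs. Exchanging the two equations, that is, exchanging $(u,\lambda_1,\mu_1)$ and $(v,\lambda_2,\mu_2)$, gives the statement for (2). $\blacksquare$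

So the answer is no for $N=4$ and no for $N=5$. Concrete data: $\Omega$ a ball, $\mu_1=\mu_2=1$, any fixed $\lambda_1\in(-\lambda_1(\Omega),0)$, and $\lambda_2<0$ close enough to $0$. Then every sequence of positive least energy solutions with $\beta_n\to-\infty$ has a subsequence satisfying (1).

## 9. The threshold $\tau_1(\lambda_1)$: proof of Theorem B

Fix $\Omega,\lambda_1,\mu_1,\mu_2$ and write $\ell=-\lambda_2$.

**Step 1: monotonicity in $\ell$.** This is what makes a threshold meaningful. $T_1$ does not depend on $\ell$. For each $v\ne0$, $Q_2(v)>0$ is strictly decreasing in $\ell$, hence so is $I_2(v)$. Therefore $\mathbf d=\mathbf d(\ell)$ is nonincreasing. Since $S_2$ is attained, testing with a minimizer shows that $B_2$, and so $T_2=T_2(\ell)$, is strictly decreasing. By Lemma 2, $\mathbf d\le\min(T_1,T_2)$.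

**Step 2: below the threshold, (i).** Let $\ell<\tau_1(\lambda_1)$. There is $\ell'>\ell$ with $\mathbf d(\ell')=T_1$. By monotonicity $T_1=\mathbf d(\ell')\le\mathbf d(\ell)\le T_1$, so $\mathbf d(\ell)=T_1$. If $\mathbf d(\ell)$ were attained by $(u,v)$, the same pair with parameter $\ell'$ would have strictly smaller $I_2(v)$, giving $\mathbf d(\ell')<T_1$, a contradiction. So $\mathbf d(\ell)$ is not attained, and (3) is impossible by Lemma 2. Also $T_2(\ell)>T_2(\ell')\ge\mathbf d(\ell')=T_1=\mathbf d(\ell)$, so $\mathbf d(\ell)\neq T_2(\ell)$ and (2) is impossible by Lemma 2. Only (1) occurs.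

**Step 3: above the threshold, (ii)–(iv).** If $\ell>\tau_1(\lambda_1)$, then by definition of the supremum $\mathbf d(\ell)\ne T_1$, so $\mathbf d(\ell)<T_1$, and (1) is impossible by Lemma 2. Statement (iii) is the symmetric one. Statement (iv) follows from (ii), (iii) and the trichotomy.

**Step 4: bounds on the thresholds.** For $N=4,5$ and $\ell<\ell_*$, Proposition 5 gives $\mathbf d(\ell)\ge T_1$, hence $\mathbf d(\ell)=T_1$. So $\tau_1(\lambda_1)\ge\ell_*>0$, and symmetrically $\tau_2(\lambda_2)>0$. If $\mu_1=\mu_2$ and $\ell>|\lambda_1|$, evaluate $Q_2$ at a minimizer of $Q_1$: this gives $S_2<S_1$, so $B_2<B_1$, while $\sigma_1=\sigma_2$. Then $\mathbf d\le T_2<T_1$. Hence no $\ell>|\lambda_1|$ belongs to the set defining $\tau_1(\lambda_1)$, and $\tau_1(\lambda_1)\le|\lambda_1|$. $\blacksquare$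

## 10. Parameters where phase separation is the only outcome: proof of Theorem C

**Part (i): $N=5$ and parameters near $-\lambda_1(\Omega)$.** The idea is that when $\lambda_1$ is near $-\lambda_1(\Omega)$ the first component can be almost free: the first eigenfunction with a hole has small $Q_1$, and $I_1$ is the power $\frac52$ of $Q_1$.

Fix $\ell_0\in(0,\lambda_1(\Omega))$, let $|\lambda_2|\ge\ell_0$, and put $\eta=\lambda_1+\lambda_1(\Omega)>0$. Let $\varphi$ be the first eigenfunction, $x_0\in\Omega$ fixed, and $\chi=\chi_R$ as in the proof of Lemma 2. Testing the eigenvalue equation with $\chi^2\varphi$,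
$$\int|\nabla(\chi\varphi)|^2=\lambda_1(\Omega)\int\chi^2\varphi^2+\int\varphi^2|\nabla\chi|^2,\qquad\text{so}\qquad\|\chi\varphi\|_1^2=\eta\int\chi^2\varphi^2+\int\varphi^2|\nabla\chi|^2\le C(\eta+R^3).$$
For small $R$, $|\chi\varphi|_{2^*}$ is bounded below, hence $Q_1(\chi\varphi)\le C(\eta+R^3)$. Let $V$ be a bubble at $x_0$ with $r=R$. By (3.1), for $\varepsilon/R$ small, $Q_2(V)\le S+C(\varepsilon/R)^3-c\,\ell_0\varepsilon^2$. The pair $(\chi\varphi,V)$ is disjoint. Take $R=\varepsilon^{3/10}$, so that $R^3=\varepsilon^{9/10}$ and $(\varepsilon/R)^3=\varepsilon^{21/10}$. By (1.1) and (3.2), after changing $c,C$, for $\varepsilon$ small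
$$\mathbf d\le I_1(\chi\varphi)+I_2(V)\le C(\eta+\varepsilon^{9/10})^{5/2}+\sigma_2+C\varepsilon^{21/10}-c\,\ell_0\varepsilon^2 .$$
If we set $\eta=0$ in the right side, it becomes $\sigma_2-c\ell_0\varepsilon^2+O(\varepsilon^{9/4}+\varepsilon^{21/10})$. Both $\frac94$ and $\frac{21}{10}$ exceed $2$, so this is less than $\sigma_2$ for some small fixed $\varepsilon$. With this $\varepsilon$ the right side is continuous in $\eta$, so it is less than $\sigma_2<T_1$ for all $0<\eta<\eta_0(\ell_0)$, uniformly in $|\lambda_2|\ge\ell_0$. Hence $\mathbf d<T_1$ for every $\ell\ge\ell_0$, that is, $\tau_1(\lambda_1)\le\ell_0$ when $\lambda_1<-\lambda_1(\Omega)+\eta_0$. As $\ell_0$ was arbitrary, $\tau_1(\lambda_1)\to0$. The same holds for $\tau_2$. Finally take $\ell_0=\frac12\lambda_1(\Omega)$: for $\lambda_1,\lambda_2$ both close to $-\lambda_1(\Omega)$ we have $\tau_1(\lambda_1)\le\ell_0<|\lambda_2|$ and $\tau_2(\lambda_2)\le\ell_0<|\lambda_1|$, and Theorem B(iv) says that only (3) occurs. $\blacksquare$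

**Part (ii): dumbbells, $N\ge4$, $\mu_1=\mu_2=1$.** The idea is the example of Section 1: two equal balls joined by a very thin handle. For one component alone, the whole dumbbell is hardly better than one ball, so the pair gains by each taking a ball.

Let $B$ be the unit ball, $B^\pm$ the open unit balls centered at $\pm2e_1$, $K=\overline{B^-}\cup\overline{B^+}\cup[-e_1,e_1]$, and let $\Omega_k$ be smooth bounded domains with $K\subset\Omega_k\subset\{\mathrm{dist}(\cdot,K)<1/k\}$. Such domains exist: mollify the indicator function of $\{\mathrm{dist}(\cdot,K)<\frac1{2k}\}$ at scale $\frac1{4k}$, choose by Sard's theorem a regular value $s\in(0,1)$ of the resulting function, and take the component of its superlevel set $\{\,>s\,\}$ that contains the connected set $K$. Fix $\lambda\in(-\lambda_1(B),0)$ and write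
$$q(w)=\int|\nabla w|^2+\lambda w^2,\qquad S_\lambda(A)=\inf_{H_0^1(A)\setminus\{0\}}q(w)/|w|_{2^*}^2 .$$

**Step 1: weak limits live on the two balls.** Let $w_k\in H_0^1(\Omega_k)$, extended by $0$, be bounded in $H^1(\mathbb R^N)$ with $w_k\rightharpoonup w$. All supports lie in a fixed bounded set, so $w_k\to w$ in $L^2$. Any point off $K$ is eventually outside $\Omega_k$ together with a neighborhood, so $w=0$ a.e. off $K$, hence a.e. off $B^-\cup B^+$, since the segment and the spheres are null sets. The closed balls are disjoint and smooth, so $w$ has zero trace on their boundaries and $w\in H_0^1(B^-\cup B^+)$.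

**Step 2: eigenvalues, to make $\lambda$ admissible.** Since $B^+\subset\Omega_k$, $\lambda_1(\Omega_k)\le\lambda_1(B)$. Let $e_k$ be first eigenfunctions with $|e_k|_2=1$. They are bounded, and a weak limit $e$ satisfies $|e|_2=1$ and $e\in H_0^1(B^-\cup B^+)$, so $\lambda_1(B)\le|\nabla e|_2^2\le\liminf\lambda_1(\Omega_k)$ along the subsequence. Hence $\lambda_1(\Omega_k)\to\lambda_1(B)$. In particular $\lambda>-\lambda_1(\Omega_k)$ for large $k$, and $q(w)\ge(1-|\lambda|/\lambda_1(\Omega_k))|\nabla w|_2^2$ is coercive on $H_0^1(\Omega_k)$ uniformly in large $k$.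

**Step 3: $S_\lambda(\Omega_k)\to S_\lambda(B)$.** Clearly $S_\lambda(\Omega_k)\le S_\lambda(B)$, and $S_\lambda(B)<S$ by Section 3 applied to $B$. Let $w_k$ be minimizers for $S_\lambda(\Omega_k)$, $|w_k|_{2^*}=1$; they are bounded by Step 2. Given any subsequence, pass to a further one with $w_k\rightharpoonup w$ and a.e. convergence. As $w\in H_0^1(B^-\cup B^+)$,
$$q(w)\ge S_\lambda(B)\big(|w|_{L^{2^*}(B^-)}^2+|w|_{L^{2^*}(B^+)}^2\big)\ge S_\lambda(B)|w|_{2^*}^2,$$
by $a^{2/2^*}+b^{2/2^*}\ge(a+b)^{2/2^*}$. Since $w_k\to w$ in $L^2$ and $|\nabla(w_k-w)|_2^2\ge S|w_k-w|_{2^*}^2\ge S_\lambda(B)|w_k-w|_{2^*}^2$,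
$$S_\lambda(\Omega_k)=q(w)+|\nabla(w_k-w)|_2^2+o(1)\ge S_\lambda(B)\big(|w|_{2^*}^2+|w_k-w|_{2^*}^2\big)+o(1)\ge S_\lambda(B)+o(1).$$
The last inequality uses the Brezis–Lieb lemma, $|w|_{2^*}^{2^*}+|w_k-w|_{2^*}^{2^*}\to1$, and the same elementary inequality. So the whole sequence $S_\lambda(\Omega_k)$ converges to $S_\lambda(B)$.

**Step 4: comparison.** Take $\lambda_1=\lambda_2=\lambda$ on $\Omega_k$. Ground states of $B^-$ and $B^+$ form a disjoint pair, so $\mathbf d\le\frac2NS_\lambda(B)^{N/2}$, whereas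
$$T_1=T_2=\tfrac1N\big(S_\lambda(\Omega_k)^{N/2}+S^{N/2}\big)\longrightarrow\tfrac1N\big(S_\lambda(B)^{N/2}+S^{N/2}\big)>\tfrac2NS_\lambda(B)^{N/2}.$$
So for large $k$, $\mathbf d<\min(T_1,T_2)$. By Lemma 2 neither (1) nor (2) can occur along any subsequence, and by the trichotomy only (3) occurs. $\blacksquare$
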